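# A quasi-diagonal flow on an AF algebra that is not approximately inner

## Finite-rank truncation and inner flows

Let $A$ be a C$^*$-algebra. A **flow** on $A$ is a strongly continuous one-parameter group $\alpha:t\mapsto\alpha_t$, $t\in\mathbb R$, of automorphisms of $A$. The simplest flows are the inner ones, $\alpha_t(x)=e^{ith}xe^{-ith}$ with $h=h^*\in A$, and one may ask which flows are limits of these. In "Quasi-diagonal flows", arXiv:0812.4588 (2008), A. Kishimoto and D. W. Robinson ask: *is a quasi-diagonal flow on an AF algebra approximately inner?*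

The answer that one would first guess is yes. An AF algebra is a limit of finite-dimensional algebras, all flows on finite-dimensional algebras are inner, and quasi-diagonality says that the flow can be cut down by finite-rank projections at a small cost. So everything seems to be approximated by finite-dimensional, hence inner, pieces. We fix the definitions and test this guess.

**Definition (quasi-diagonality).** A bounded operator $T$ on a separable Hilbert space $\mathcal H$ is quasi-diagonal if there is an increasing sequence $(E_n)$ of finite-rank projections with $E_n\to1$ strongly and $\|[E_n,T]\|\to0$. A flow $\alpha$ on $A$ is quasi-diagonal if there is a faithful covariant representation $(\pi,U)$ of $(A,\alpha)$ on a separable Hilbert space $\mathcal H$ (so $\pi(\alpha_t(x))=U_t\pi(x)U_t^*$, with $U$ a strongly continuous unitary representation of $\mathbb R$) and an increasing sequence $(E_n)$ of finite-rank projections with $E_n\to1$ strongly,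
$$\|[E_n,\pi(x)]\|\to0\quad(x\in A),\qquad \sup_{|t|\le1}\|[E_n,U_t]\|\to0 .$$

Diagonal operators are quasi-diagonal. The unilateral shift $S$ on $\ell^2(\mathbb N_0)$, $Se_l=e_{l+1}$, is not. Indeed, let $E$ be a finite-rank projection with $\|[E,S]\|\le\varepsilon<1$ and put $a=ESE$ on the finite-dimensional space $E\mathcal H$. Since $(1-E)SE=[S,E]E$, we get $a^*a=ES^*SE-ES^*(1-E)SE\ge(1-\varepsilon^2)E$. On a finite-dimensional space $aa^*$ has the same eigenvalues as $a^*a$, so $aa^*\ge(1-\varepsilon^2)E$. But $aa^*\le ESS^*E=E-Ee_{00}E$, where $e_{00}$ is the projection onto $\mathbb Ce_0$. Evaluating both inequalities at the vector $Ee_0$ gives $(1-\varepsilon^2)\|Ee_0\|^2\le\|Ee_0\|^2-\|Ee_0\|^4$, so $\|Ee_0\|\le\varepsilon$. This is impossible along a sequence $E_n\to1$ with $\|[E_n,S]\|\to0$.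

**Definition (approximate innerness).** A flow $\alpha$ on $A$ is approximately inner if there is a sequence $(h_n)$ of self-adjoint elements of $A$ (of $A+\mathbb C1$ if $A$ is non-unital) such that for every $x\in A$, $\|\alpha_t(x)-e^{ith_n}xe^{-ith_n}\|\to0$ uniformly for $t$ in compact subsets of $\mathbb R$.

An AF algebra is the closure of an increasing union of finite-dimensional C$^*$-subalgebras. It is UHF if these can be taken to be full matrix algebras with a common unit. We write $\mathcal U$ for the universal UHF algebra, the one with $K_0(\mathcal U)=\mathbb Q$.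

Now the tests.

*Finite-dimensional $A$.* The finitely many minimal central projections are permuted by $\alpha_t$, and by continuity each is fixed. On a block $M_k$ the generator of the flow is a $*$-derivation, and derivations of $M_k$ are inner. So $\alpha_t=\mathrm{Ad}\,e^{ith}$ with $h=h^*\in A$. The flow is also quasi-diagonal: take a finite-dimensional faithful representation, $U_t=\pi(e^{ith})$, and $E_n=1$. The guess holds.

*Commutative $A=C(X)$.* It is AF when $X$ is compact, metrizable and totally disconnected. A flow on $C(X)$ comes from a flow of homeomorphisms of $X$. Its orbits are continuous paths in a totally disconnected space, so they are constant. The flow is trivial and $h_n=0$ works.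

*Infinite tensor products.* Let $A=\bigotimes_{k\ge1}M_2$ with matrix units $e^{(k)}_{ab}$, $a,b\in\{0,1\}$, and $\alpha_t=\bigotimes_k\mathrm{Ad}\,\mathrm{diag}(1,e^{i\lambda_kt})$ with $\lambda_k\in\mathbb R$ arbitrary. With $h_n=\sum_{k\le n}\lambda_ke^{(k)}_{11}$, the flows $\mathrm{Ad}\,e^{ith_n}$ and $\alpha_t$ agree exactly on the first $n$ factors, so by density $\alpha$ is approximately inner. It is quasi-diagonal: represent $A$ on the infinite tensor product of the $\mathbb C^2$ along the vector $\xi_0\otimes\xi_0\otimes\cdots$, where $\xi_0$ is the first basis vector. Let $U_t=\bigotimes_k\mathrm{diag}(1,e^{i\lambda_kt})$, and let $E_n$ project onto $(\mathbb C^2)^{\otimes n}\otimes\xi_0\otimes\xi_0\otimes\cdots$. Then $E_n$ commutes with $U_t$ and with the first $n$ factors.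

All tests say yes. The answer nevertheless is no.

## Finite blocks do not control a quotient

For C$^*$-algebras $A_N$, let $\prod_NA_N$ be the algebra of bounded sequences and $\bigoplus_NA_N$ the ideal of sequences whose norms tend to $0$. Ideals are closed and two-sided.

Consider the situation in which the truncation argument ought to be easiest: $A\subset\prod_NM_{k_N}$ contains $\bigoplus_NM_{k_N}$, and the flow is $\beta_t(y)=(e^{itH_N}y_Ne^{-itH_N})_N$ with self-adjoint $H_N\in M_{k_N}$. On $\mathcal H=\bigoplus_N\mathbb C^{k_N}$ the projections $E_n$ onto the first $n$ blocks commute exactly with $A$ and with $U_t=\bigoplus_Ne^{itH_N}$, so $\beta$ is quasi-diagonal. The natural attempt is to truncate the generator: $h_n=(H_1,\dots,H_n,0,0,\dots)\in A$. Then $\mathrm{Ad}\,e^{ith_n}$ agrees with $\beta_t$ on the blocks $N\le n$ and is the identity on the others, so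
$$\|\beta_t(y)-e^{ith_n}ye^{-ith_n}\|=\sup_{N>n}\|\beta_t(y)_N-y_N\| .$$
Here the attempt stops. Approximate innerness is a norm statement, and agreement on the range of $E_n$ says nothing about the part under $1-E_n$. In the quotient $A/\bigoplus_NM_{k_N}$, the elements $h_n$ become $0$ and the truncated flows become trivial.

Other choices of $h_n$ might do better. But the quotient gives an obstruction to all choices.

**Lemma 1.** Let $q:(A,\beta)\to(D,\alpha)$ be a unital surjective $*$-homomorphism of unital C$^*$-algebras with flows such that $q\circ\beta_t=\alpha_t\circ q$. If $\beta$ is approximately inner, so is $\alpha$.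

**Proof.** If $h_n\in A$ are as in the definition for $\beta$, then for $x\in A$
$$\|\alpha_t(q(x))-e^{itq(h_n)}q(x)e^{-itq(h_n)}\|\le\|\beta_t(x)-e^{ith_n}xe^{-ith_n}\|\to0$$
uniformly on compact sets, and every element of $D$ is some $q(x)$. $\square$

**Example (Jordan blocks).** If we forget the condition AF, this already produces a counterexample. Let $J_N\in M_N$ be the Jordan block $e_l\mapsto e_{l+1}$ for $l<N-1$, $e_{N-1}\mapsto0$, and put $J=(J_N)_N$. Let $A$ be the C$^*$-algebra generated by $1$, $J$ and $\bigoplus_NM_N$ in $\prod_NM_N$. Let $\beta_t=\mathrm{Ad}\,(V_N(t))_N$ with $V_N(t)=\mathrm{diag}(1,e^{it},\dots,e^{i(N-1)t})$. Then $\beta_t(J)=e^{it}J$, so $\beta$ is a flow on $A$, and it is quasi-diagonal by the block structure.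

To find a useful quotient, look at the *middle* of the blocks. For $N=2m$ identify $e_{m+k}$, $-m\le k<m$, with the basis vector $\varepsilon_k$ of $\ell^2(\mathbb Z)$, and let $\Phi(y)$ be the strong-$*$ limit of $y_{2m}$ as $m\to\infty$, if it exists. The sequences $y$ for which it exists form a C$^*$-algebra on which $\Phi$ is a $*$-homomorphism. It contains $J$, with $\Phi(J)$ the bilateral shift $b$, and $\bigoplus_NM_N$, on which $\Phi=0$. So $\Phi(A)=C^*(b)\cong C(\mathbb T)$ is commutative. If $h_n\in A$ implemented approximate innerness, then, applying $\Phi$,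
$$\|e^{it}b-e^{it\Phi(h_n)}be^{-it\Phi(h_n)}\|=\|e^{it}b-b\|=|e^{it}-1|$$
would tend to $0$, which is false at $t=\pi$. So $\beta$ is quasi-diagonal and not approximately inner. But $A$ is not AF: quotients of AF algebras are AF, and $C(\mathbb T)$ has no projections besides $0$ and $1$.

The example tells us what to do. We replace $C(\mathbb T)$ with its rotation by an AF algebra $D$ with a flow that is not approximately inner, and replace the scalar Toeplitz matrices in $A$ by Toeplitz matrices with entries in $D$. By the second test above, $D$ cannot be commutative.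

## The statements, and the reduction to a quotient

A flow is called *periodic* if $\alpha_{2\pi}=\mathrm{id}$.

**Theorem 1.** There is a separable unital AF algebra $A$ and a periodic flow $\beta$ on $A$ that is quasi-diagonal but not approximately inner.

**Theorem 2.** Let $D$ be a separable unital AF algebra with a periodic flow $\alpha$. There are a separable unital AF algebra $A$, a periodic flow $\beta$ on $A$, a unital equivariant surjection $q:(A,\beta)\to(D,\alpha)$, and a faithful covariant representation $(\pi,U)$ of $(A,\beta)$ on a separable Hilbert space with finite-rank projections $E_n\nearrow1$ satisfying $[E_n,\pi(a)]=0$ and $[E_n,U_t]=0$ for all $n,a,t$. In particular $\beta$ is quasi-diagonal.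

**Theorem 3.** There is a periodic flow $\alpha$ on a unital AF algebra $D$ (in fact $D\cong\mathcal U$) which is not approximately inner.

**Proof of Theorem 1 from Theorems 2 and 3.** Apply Theorem 2 to the $(D,\alpha)$ of Theorem 3. If $\beta$ were approximately inner, then by Lemma 1 so would be $\alpha$, a contradiction. $\square$

So the question has a negative answer, even for periodic flows and with projections $E_n$ that commute exactly with $\pi(A)$ and $U$.

## Toeplitz matrices over the spectral subspaces of $D$

Sections 4 and 5 (this one and the next) prove Theorem 2. Fix $(D,\alpha)$ as there.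

**Definition (spectral subspaces).** For $j\in\mathbb Z$ and $x\in D$ let
$$D_j=\{x\in D:\alpha_t(x)=e^{ijt}x\ \text{for all }t\},\qquad x_j=\frac1{2\pi}\int_0^{2\pi}e^{-ijt}\alpha_t(x)\,dt .$$

A change of variable gives $\alpha_t(x_j)=e^{ijt}x_j$, so $x_j\in D_j$, and also $(\alpha_t(x))_j=e^{ijt}x_j$. Moreover $D_iD_j\subset D_{i+j}$, $(x_j)^*=(x^*)_{-j}$, and for $x\in D_j$ we have $x_j=x$ and $x_i=0$ for $i\ne j$. For example, on $M_2$ with $\alpha_t=\mathrm{Ad}\,\mathrm{diag}(1,e^{it})$ and matrix units indexed by $0,1$, $D_0$ is the diagonal, $D_1=\mathbb Ce_{10}$ and $D_{-1}=\mathbb Ce_{01}$. By Fejér's theorem $\sum_{|j|<n}(1-|j|/n)x_j\to x$ in norm. So $\mathrm{span}\bigcup_jD_j$ is a dense $*$-subalgebra, and $x=0$ if all $x_j=0$.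

Notation: $\mathbb K=\mathcal K(\ell^2(\mathbb N_0))$. Let $P_N$ be the projection onto $\mathrm{span}\{e_0,\dots,e_{N-1}\}$, $M_N=P_N\mathbb KP_N$ with matrix units $e_{kl}$, and $W_N\in M_N$ the flip $e_k\mapsto e_{N-1-k}$. We write $P_N,W_N$ also for $P_N\otimes1,W_N\otimes1$. Put
$$\mathcal P=\prod_{N\ge1}M_N\otimes D,\qquad\mathcal J_0=\bigoplus_{N\ge1}M_N\otimes D .$$
For $x\in D$ let $T(x)=(T_N(x))_N$ with
$$T_N(x)=\sum_{0\le k,l<N}e_{kl}\otimes x_{k-l},\qquad\text{e.g. } T_3(x)=\begin{pmatrix}x_0&x_{-1}&x_{-2}\\x_1&x_0&x_{-1}\\x_2&x_1&x_0\end{pmatrix}.$$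

**Step 0: basic properties of $T$.** This step shows that $T$ is a contraction into $\mathcal P$, so that later identities need only be checked on the spectral subspaces. Represent $D$ faithfully and unitally on a Hilbert space $\mathcal K$ and let $x$ act on $L^2(\mathbb T,\mathcal K)$ by $(\tilde\alpha(x)\xi)(t)=\alpha_t(x)\xi(t)$. This is a $*$-representation. The $e^{ikt}$-coefficient of $\alpha_t(x)e^{ilt}\eta$ is $\frac1{2\pi}\int e^{-i(k-l)t}\alpha_t(x)\eta\,dt=x_{k-l}\eta$, so its matrix is $(x_{k-l})_{k,l\in\mathbb Z}$, and $T_N(x)$ is the compression to the indices $0\le k,l<N$. Hence $T:D\to\mathcal P$ is linear, unital and contractive, with $T(x)^*=T(x^*)$.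

For $x\in D_j$ we have $T_N(x)=S^{(N)}_j\otimes x$, where $S^{(N)}_j=P_NS_jP_N$ and $S_j=S^j$ for $j\ge0$, $S_j=(S^*)^{|j|}$ for $j<0$. So $S_j^{(N)}e_l=e_{l+j}$ if $0\le l+j<N$, and $0$ otherwise. From this, $W_NS^{(N)}_jW_N=S^{(N)}_{-j}$.

The map $T$ is not multiplicative: for $N=3$ one finds $S^{(3)}_1S^{(3)}_{-1}=1-e_{00}$ and $S^{(3)}_{-1}S^{(3)}_1=1-e_{22}$. The defects sit at the two ends of the block. So we introduce the sequences that live near an end. For $k\in\mathbb K\otimes D$ put
$$\lambda(k)=(P_NkP_N)_N,\qquad\rho(k)=(W_NP_NkP_NW_N)_N .$$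
Elements with $k=P_mkP_m$ for some $m$ are dense in $\mathbb K\otimes D$. Hence for every $k$ we have $\|(1-P_N)k\|\to0$ and $\|k(1-P_N)\|\to0$, and the entries $k_{ab}\in D$ satisfy $\|k_{ab}\|\to0$ as $\max(a,b)\to\infty$.

**Step (a): the two ends do not interact.** We show that
$$(k,k')\mapsto\lambda(k)+\rho(k')+\mathcal J_0,\qquad(\mathbb K\otimes D)^2\to\mathcal P/\mathcal J_0,$$
is an injective $*$-homomorphism. This will make the end corrections into an ideal that we know completely.

It is linear and $*$-preserving. Since
$$P_NkP_N\,P_Nk'P_N-P_Nkk'P_N=-P_Nk(1-P_N)k'P_N\to0,$$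
$\lambda$ is multiplicative modulo $\mathcal J_0$; conjugating with $W_N$ gives the same for $\rho$. Next, $\lambda(k)\rho(k')\in\mathcal J_0$: by density let $k=P_mkP_m$ and $k'=P_mk'P_m$. For $N\ge m$ the $N$-th entry is $kW_Nk'W_N$, which contains the factor $P_mW_NP_m$, and for $N\ge2m$ the flip sends $e_l$, $l<m$, to $e_{N-1-l}$ with $N-1-l\ge m$, so $P_mW_NP_m=0$. Taking adjoints, $\rho(k')\lambda(k)\in\mathcal J_0$. So the map is a $*$-homomorphism. For injectivity let $\lambda(k)+\rho(k')\in\mathcal J_0$. Multiplying on the left by $\lambda(k^*)$ gives $\lambda(k^*k)\in\mathcal J_0$. But $\|P_Nk^*kP_N\|\to\|k\|^2$, so $k=0$. In the same way, with $\rho(k'^*)$, $k'=0$.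

An injective $*$-homomorphism has closed range, so the preimage of the range,
$$\mathcal J:=\lambda(\mathbb K\otimes D)+\rho(\mathbb K\otimes D)+\mathcal J_0,$$
is a C$^*$-subalgebra of $\mathcal P$, and $\mathcal J/\mathcal J_0\cong(\mathbb K\otimes D)^2$.

**Step (b): $T(x)\mathcal J\subset\mathcal J$ and $\mathcal JT(x)\subset\mathcal J$.** This is needed to make $\mathcal J$ an ideal of the algebra we are building. By continuity of $T$ and closedness of $\mathcal J$, let $x\in D_j$. Then
$$T_N(x)P_NkP_N-P_N(S_j\otimes x)kP_N=-P_N(S_j\otimes x)(1-P_N)kP_N\to0,$$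
so $T(x)\lambda(k)\in\lambda((S_j\otimes x)k)+\mathcal J_0$. Since $W_NT_N(x)W_N=P_N(S_{-j}\otimes x)P_N$, the same computation after conjugation by $W_N$ gives $T(x)\rho(k)\in\rho((S_{-j}\otimes x)k)+\mathcal J_0$. Also $T(x)\mathcal J_0\subset\mathcal J_0$, as $\mathcal J_0$ is an ideal of $\mathcal P$. Adjoints give the other inclusion.

**Step (c): $T(x)T(y)-T(xy)\in\mathcal J$.** This says that $T$ is multiplicative up to the ends. By continuity let $x\in D_i$, $y\in D_j$; then $xy\in D_{i+j}$ and
$$T_N(x)T_N(y)-T_N(xy)=(S^{(N)}_iS^{(N)}_j-S^{(N)}_{i+j})\otimes xy .$$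
Let $0\le l<N$. The product $S^{(N)}_iS^{(N)}_j$ sends $e_l$ to $e_{l+i+j}$ if both $l+j$ and $l+i+j$ lie in $[0,N)$, while $S^{(N)}_{i+j}$ needs only the second condition. So the difference sends
$$e_l\mapsto-e_{l+i+j}\quad\text{if }0\le l+i+j<N\text{ and }(l+j<0\text{ or }l+j\ge N),$$
and $e_l\mapsto0$ otherwise. Let $d_{i,j}=S_iS_j-S_{i+j}$ on $\ell^2(\mathbb N_0)$. It maps $e_l$ to $-e_{l+i+j}$ if $l+j<0\le l+i+j$ and to $0$ otherwise, so it has finite rank. The case $l+j<0$ above therefore contributes $P_Nd_{i,j}P_N$. In the case $l+j\ge N$ put $l'=N-1-l$. Then $l+j\ge N$ becomes $l'-j<0$, and $0\le l+i+j<N$ becomes $0\le l'-i-j<N$. This is the first case for $(-i,-j)$ read from the other end, and its contribution is $W_NP_Nd_{-i,-j}P_NW_N$. Hence, exactly,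
$$T(x)T(y)-T(xy)=\lambda(d_{i,j}\otimes xy)+\rho(d_{-i,-j}\otimes xy)\in\mathcal J. \tag{1}$$
As a check take $i=1$, $j=-1$: $d_{1,-1}=SS^*-1=-e_{00}$ and $d_{-1,1}=S^*S-1=0$, which agrees with the $3\times3$ computation above.

**Step (d): the algebra $\mathcal S$.** We show that $\mathcal S:=T(D)+\mathcal J$ is a separable unital C$^*$-algebra, that $\mathcal J$ and $\mathcal J_0$ are ideals in it, and that $x\mapsto T(x)+\mathcal J$ is an isomorphism $D\cong\mathcal S/\mathcal J$. This gives the quotient $D$.

By (b) and (c), $\mathcal S$ is a $*$-algebra, $\mathcal J$ is an ideal of $\overline{\mathcal S}$, and $x\mapsto T(x)+\mathcal J\in\overline{\mathcal S}/\mathcal J$ is a $*$-homomorphism. Its range is closed, and $\mathcal S$ is the preimage of this range in $\overline{\mathcal S}$, so $\mathcal S$ is closed. It contains $1=T(1)$, and it is separable because $D$, $\mathbb K\otimes D$ and $\mathcal J_0$ are. The ideal $\mathcal J_0$ of $\mathcal P$ is contained in $\mathcal S$, so it is an ideal of $\mathcal S$.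

For injectivity let $T(x)=\lambda(k)+\rho(k')+c$ with $c\in\mathcal J_0$. Fix $j$ and compare the $(m+j,m)$ entries of the blocks $N=2m$, as $m\to\infty$; these lie in the middle, far from both ends. On the left the entry is $x_j$. On the right it is $k_{m+j,m}+k'_{m-1-j,m-1}$ plus an entry of $c_{2m}$, because the flip turns the index $a$ into $2m-1-a$. All three terms tend to $0$. So $x_j=0$ for all $j$, and $x=0$.

## The AF algebra $A$ inside $\mathcal S$ and its flow

The blocks $M_N\otimes D$ of $\mathcal S$ are infinite-dimensional if $D$ is. To get finite-rank projections $E_n$ we cut the coefficients down as well. Let $1\in F_1\subset F_2\subset\cdots$ be finite-dimensional C$^*$-subalgebras of $D$ with dense union, and put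
$$A=\mathcal S\cap\prod_NM_N\otimes F_N,\qquad A_0=A\cap\mathcal J_0=\bigoplus_NM_N\otimes F_N .$$
The last equality holds because $\mathcal J_0\subset\mathcal S$. $A$ is a unital C$^*$-algebra, separable as a subset of the separable metric space $\mathcal S$. The $F_N$ are not assumed to be invariant under $\alpha$.

**Step (e): $\mathcal S=A+\mathcal J_0$.** This shows that nothing is lost modulo $\mathcal J_0$. The right side is a C$^*$-subalgebra plus an ideal of $\mathcal S$, hence closed. Let $x\in D_j$ and choose $x^{(N)}\in F_N$ with $x^{(N)}\to x$. The sequence $(S^{(N)}_j\otimes x^{(N)})_N$ differs from $T(x)$ by a sequence of norms at most $\|x-x^{(N)}\|\to0$, that is, by an element of $\mathcal J_0\subset\mathcal S$. So it lies in $\mathcal S$ and in $\prod_N M_N\otimes F_N$, hence in $A$, and $T(x)\in A+\mathcal J_0$. Replacing $S^{(N)}_j$ by $P_NdP_N$ or $W_NP_NdP_NW_N$ with $d\in P_m\mathbb KP_m$, we get in the same way $\lambda(d\otimes x),\rho(d\otimes x)\in A+\mathcal J_0$ for all $x\in D$. Together with $\mathcal J_0$ these elements span a dense subspace of $\mathcal S$.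

**Step (f): $A$ is AF and maps onto $D$.** We use a theorem on extensions: an extension of a separable AF algebra by a separable AF algebra is AF (L. G. Brown, *Extensions of AF algebras: the projection lifting problem*, 1982; Davidson, *C$^*$-algebras by Example*, Thm. III.6.3). By (e), $A/A_0\cong\mathcal S/\mathcal J_0$, which is an extension of $\mathcal S/\mathcal J\cong D$ by $\mathcal J/\mathcal J_0\cong(\mathbb K\otimes D)^2$. Both are separable and AF, so $A/A_0$ is AF. And $A_0$ is AF, being a $c_0$-sum of finite-dimensional algebras. So $A$, an extension of $A/A_0$ by $A_0$, is AF. Let $q:A\to\mathcal S/\mathcal J\cong D$ be the quotient map. It is unital, and by (e) it is surjective, since $\mathcal J_0\subset\mathcal J$.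

**Step (g): the flow.** We move the flow $\alpha$, which acts on coefficients, to a flow that acts on matrix indices and is therefore inner in each block. Let $V_N(t)=\mathrm{diag}(e^{ikt})_{0\le k<N}$, $V(t)=\mathrm{diag}(e^{ikt})_{k\ge0}$, and on $\mathcal P$
$$\beta_t(y)=\big((V_N(t)\otimes1)\,y_N\,(V_N(t)\otimes1)^*\big)_N .$$
Since $V_N(t)e_{kl}V_N(t)^*=e^{i(k-l)t}e_{kl}$ and $e^{i(k-l)t}x_{k-l}=(\alpha_t(x))_{k-l}$, we have
$$\beta_t(T(x))=T(\alpha_t(x)). \tag{2}$$
Next, $\beta_t(\lambda(k))=\lambda(\mathrm{Ad}(V(t)\otimes1)(k))$. Since $W_NV_N(t)W_N=e^{i(N-1)t}V_N(-t)$ and the scalar cancels, $\beta_t(\rho(k))=\rho(\mathrm{Ad}(V(-t)\otimes1)(k))$. And $\beta_t(\mathcal J_0)=\mathcal J_0$. So $\beta_t$ preserves $\mathcal S$ and $\mathcal J$.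

In each case $t\mapsto\beta_t(y)$ is norm continuous. For $y=T(x)$ this follows from (2), continuity of $\alpha$ and $\|T\|\le1$. For $\lambda(k)$ and $\rho(k)$ it is clear if $k=P_mkP_m$, and follows in general by density, as $\mathrm{Ad}(V(t)\otimes1)$ is isometric. For $\mathcal J_0$ it is clear on finitely supported sequences, which are dense. Thus $\beta$ is a periodic flow on $\mathcal S$ (periodic since $V_N(2\pi)=1$). As $1\in F_N$, it leaves $\prod_NM_N\otimes F_N$ invariant, so it restricts to a periodic flow on $A$. If $y\in A$ and $y\in T(x)+\mathcal J$, then $\beta_t(y)\in T(\alpha_t(x))+\mathcal J$ by (2), so $q\circ\beta_t=\alpha_t\circ q$.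

**Step (h): the projections.** Let $F_N\subset B(\mathcal K_N)$ faithfully and unitally with $\dim\mathcal K_N<\infty$, and put
$$\mathcal H=\bigoplus_N\mathbb C^N\otimes\mathcal K_N,\qquad\pi(y)=\bigoplus_Ny_N,\qquad U_t=\bigoplus_NV_N(t)\otimes1 .$$
Then $\pi$ is faithful, $U$ is strongly continuous, $\pi(\beta_t(y))=U_t\pi(y)U_t^*$, and $\mathcal H$ is separable. The projections $E_n$ onto $\bigoplus_{N\le n}\mathbb C^N\otimes\mathcal K_N$ have finite rank, increase to $1$, and commute with $\pi(A)$ and all $U_t$. This proves Theorem 2. $\square$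

## Gibbs states of inner flows

We now need a flow on an AF algebra that is not approximately inner. (Examples of flows on simple AF and UHF algebras that are not approximately inner go back to Kishimoto and to Matui–Sato; the construction here makes the periodicity explicit.) The obstruction is that an inner flow on an algebra with a trace has Gibbs states, and these survive in the limit.

**Lemma 2.** Let $D$ be a unital C$^*$-algebra with a tracial state $\tau$, and let $\alpha$ be an approximately inner periodic flow on $D$. Then there is a state $\omega$ of $D$ with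
$$e^{-j}\,\omega(xz)=\omega(zx)\qquad(j\in\mathbb Z,\ z\in D_j,\ x\in D). \tag{3}$$

Such an $\omega$ is a KMS state at inverse temperature $1$. On $M_2$ with $\alpha_t=\mathrm{Ad}\,e^{ith}$, $h=\mathrm{diag}(0,1)$, take $\omega(x)=\mathrm{tr}(e^{-h}x)/\mathrm{tr}(e^{-h})$. With $z=e_{10}\in D_1$ and $x=e_{01}$, (3) reads $e^{-1}\omega(e_{00})=\omega(e_{11})$, which is true since the weights have ratio $1:e^{-1}$.

**Proof.** Let $h_n$ be as in the definition of approximate innerness, and put $\alpha^n_\zeta(z)=e^{i\zeta h_n}ze^{-i\zeta h_n}$ for $\zeta\in\mathbb C$. This is entire in $\zeta$, and $\alpha^n_i(z)=e^{-h_n}ze^{h_n}$. Let $\omega_n=\tau(e^{-h_n}\,\cdot\,)/\tau(e^{-h_n})$; it is a state since $\tau(e^{-h_n}x)=\tau(e^{-h_n/2}xe^{-h_n/2})$ and $\tau(e^{-h_n})>0$. For $x,z\in D$,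
$$\omega_n(x\,\alpha^n_i(z))=\omega_n(zx), \tag{4}$$
since by the trace property both sides equal $\tau(xe^{-h_n}z)/\tau(e^{-h_n})$.

We cannot pass to the limit in (4) directly, because we control $\alpha^n_s$ only for real $s$. So we smooth first. Let $z\in D_j$ and
$$z_n=\pi^{-1/2}\int_{\mathbb R}e^{-s^2}\alpha^n_s(z)\,ds .$$
For real $\zeta$, a translation gives $\alpha^n_\zeta(z_n)=\pi^{-1/2}\int e^{-(s-\zeta)^2}\alpha^n_s(z)\,ds$. Both sides are entire in $\zeta$, so this holds for all $\zeta$; in particular
$$\alpha^n_i(z_n)=\pi^{-1/2}\int_{\mathbb R}e^{-(s-i)^2}\alpha^n_s(z)\,ds,\qquad|e^{-(s-i)^2}|=e^{1-s^2}.$$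
Only real times occur on the right. Since $\|\alpha^n_s(z)-e^{ijs}z\|\to0$ for each $s$ and is at most $2\|z\|$, dominated convergence gives, in norm,
$$z_n\to\pi^{-1/2}\int e^{-s^2}e^{ijs}\,ds\;z=e^{-j^2/4}z,\qquad\alpha^n_i(z_n)\to\pi^{-1/2}\int e^{-(s-i)^2}e^{ijs}\,ds\;z=e^{-j}e^{-j^2/4}z,$$
where the last integral follows by shifting the contour, $s=r+i$. Apply (4) to $z_n$, let $\omega$ be a weak$^*$ limit point of $(\omega_n)$, and cancel $e^{-j^2/4}$. This is (3), and $\omega$ does not depend on $z$ or $x$. $\square$

How can (3) be violated? If $D_1$ contains a partial isometry $y$ with $y^*y=e$ and $yy^*=f$, then (3) forces $\omega(f)=e^{-1}\omega(e)$. We want the rest of (3) to force $\omega(e)=\omega(f)\neq0$.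

The first thing to try is $e=f=1$: take a unital AF algebra $B$, an automorphism $\gamma$, the crossed product $B\rtimes_\gamma\mathbb Z$ with its dual action, and $y=u$ the canonical unitary. With a trace on the crossed product, Lemma 2 would give $e^{-1}=1$ at once. But this crossed product is never AF. Since $K_1(B)=0$, the Pimsner–Voiculescu sequence gives $K_1(B\rtimes_\gamma\mathbb Z)\cong\ker(1-\gamma_*)$ on $K_0(B)$, and this kernel contains $[1]\ne0$, while AF algebras have $K_1=0$. So $\gamma_*$ must have no nonzero fixed class at all. In particular $B$ must be non-unital, and we take a corner of the crossed product. On the other hand, $e$ and $f$ should have equal trace. So $\gamma$ should move every nonzero class of $K_0(B)$ but be invisible to the trace.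

## A dimension group with an order automorphism invisible to its state

We recall some standard facts on AF algebras. In an AF algebra $B$, projections with equal class in $K_0(B)$ are Murray–von Neumann equivalent; and if $p\in B$ is a projection and $0\le a\le[p]$ in $K_0(B)$, there is a projection $e\le p$ with $[e]=a$. If $B$ is stable, every positive class is the class of a projection of $B$. If $B$ is simple and $p\ne0$, then $K_0(pBp)\cong K_0(B)$ as ordered groups. Ideals of $B$ correspond to order ideals of $K_0(B)$. Tracial states of a unital AF algebra correspond to states of its $K_0$, that is, to positive homomorphisms to $\mathbb R$ sending the class of the unit to $1$. By Effros–Handelman–Shen, every countable directed unperforated ordered group with Riesz interpolation (a dimension group) is the $K_0$ of an AF algebra. By Elliott's theorem, every order automorphism of $K_0(B)$, $B$ stable AF, is induced by an automorphism of $B$.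

**Step 1: the dimension group.** Let $R=\mathbb Q[X,X^{-1}]$ and
$$R^+=\{0\}\cup\{a\in R:a(1)>0\}.$$
For example $\frac12$ and $\frac X2$ are both between $0$ and $1$, but they are not comparable, because their difference is nonzero and vanishes at $1$. The group $R$ is countable and directed, and unperforated since $ka\in R^+$ with $k\ge1$ implies $a\in R^+$. For interpolation let $a_1,a_2\le b_1,b_2$. If some $a_i=b_j$, this element interpolates. Otherwise $a_i(1)<b_j(1)$ for all $i,j$, and a rational constant $r$ with $\max_ia_i(1)<r<\min_jb_j(1)$ interpolates. Every nonzero positive element $a$ is an order unit: given $b$, we have $ka(1)>b(1)$ for large $k$.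

The only positive homomorphism $s:R\to\mathbb R$ with $s(1)=1$ is $\mathrm{ev}_1:a\mapsto a(1)$. Indeed $s$ is $\mathbb Q$-linear. If $a(1)=0$, then $\varepsilon\pm a\in R^+$ for every rational $\varepsilon>0$, so $|s(a)|\le\varepsilon$, hence $s(a)=0$. Apply this to $a-a(1)$. Consequently every positive homomorphism $s:R\to\mathbb R$ equals $s(1)\,\mathrm{ev}_1$ (if $s(1)=0$ then $s=0$, because $1$ is an order unit).

Multiplication by $X$ is an order automorphism, since $(Xa)(1)=a(1)$. It fixes the state, but $1-X$ is injective on $R$, and $(1-X)R=\ker\mathrm{ev}_1$, because a Laurent polynomial vanishing at $1$ is divisible by $X-1$.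

**Step 2: the algebra $B$ and the automorphism $\gamma$.** This realizes $(R,X)$ and adds room for two later arguments. There is a stable AF algebra $B_0$ with $K_0(B_0)\cong R$ as ordered groups (tensor with $\mathbb K$ to make it stable). It is simple because every nonzero positive element of $R$ is an order unit. By Elliott's theorem there is $\gamma_0\in\mathrm{Aut}(B_0)$ with $(\gamma_0)_*=X$. Let $G=\bigotimes_{j\in\mathbb Z}\mathcal U$ with the shift $\delta$ moving position $j$ to $j+1$, and put
$$B=B_0\otimes G\otimes\mathcal U,\qquad\gamma=\gamma_0\otimes\delta\otimes\mathrm{id}.$$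
The factor $G$ will make the trace unique; the last $\mathcal U$ will help to identify the final algebra. $B$ is a limit of algebras $B_0\otimes M_{n_i}$ with connecting maps that are unital embeddings in the matrix factor. On $K_0\cong R$ these maps are multiplication by positive integers, which are order isomorphisms because $\frac1nR^+=R^+$. So $x\mapsto x\otimes1\otimes1$ induces an ordered isomorphism $R\cong K_0(B)$, and under it $\gamma_*=X$. $B$ is a stable simple AF algebra.

**Step 3: the algebra $D$ and the flow.** Let $C=B\rtimes_\gamma\mathbb Z$ with canonical unitary $u\in M(C)$, $ubu^*=\gamma(b)$. Let $p=p_0\otimes1\otimes1$ with $p_0\in B_0$ a projection of class $1\in R$. Put $D=pCp$, and let $\alpha$ be the restriction of the dual action,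
$$\alpha_t(bu^n)=e^{int}bu^n,\qquad\alpha_t|_{pBp}=\mathrm{id}.$$
It is a periodic flow. Since $p(bu^n)p=pb\gamma^n(p)u^n$, the elements $bu^n$ with $b\in pB\gamma^n(p)$, $n\in\mathbb Z$, span a dense subspace of $D$.

**Step 4: simplicity and $K$-theory.** These are the first data needed to recognize $D$. Let $n\ne0$. If $\gamma^n=\mathrm{Ad}\,w$ with a unitary $w\in M(B)$, then for each projection $e\in B$ the element $we\in B$ shows $wew^*\sim e$, so $\gamma^n$ would act trivially on $K_0(B)$. But $X^n\neq\mathrm{id}$. Kishimoto's theorem (Comm. Math. Phys. 81 (1981), 429–435) states that the reduced crossed product of a simple C$^*$-algebra by a discrete group is simple if each nontrivial group element acts by an automorphism that is not implemented by a multiplier unitary. So $C$ is simple ($\mathbb Z$ is amenable, so $C$ is the reduced crossed product), and $D$ is a full corner of it. Hence $D$ is unital, separable and simple; it is infinite-dimensional, since it contains $p_0\otimes1\otimes\mathcal U$; it is nuclear and satisfies the UCT, being a full corner of the crossed product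 of an AF algebra by $\mathbb Z$.

Since $K_1(B)=0$, the Pimsner–Voiculescu sequence gives $K_1(C)\cong\ker(1-X)=0$ and $K_0(C)\cong R/(1-X)R\cong\mathbb Q$ via $\mathrm{ev}_1$. Passing to the full corner,
$$K_1(D)=0,\qquad K_0(D)\cong\mathbb Q,\qquad[1_D]=[p]\mapsto1 .$$

## Exactly one tracial state

Tracial states of $pBp$ correspond to states of $(K_0(pBp),[p])=(R,1)$, so by Step 1 $pBp$ has exactly one tracial state $\tau_0$, and $\tau_0(e)=[e](1)$ for projections $e\in pBp$. Let $\mathbb E:C\to B$ be the canonical expectation, $\mathbb E(b)=b$ and $\mathbb E(bu^n)=0$ for $n\ne0$. It maps $D$ into $pBp$.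

**Step 5: $\tau=\tau_0\circ\mathbb E|_D$ is a tracial state.** We need a trace on $D$ for Lemma 2. Clearly $\tau$ is a state. By density and linearity it is enough to check $\tau(xy)=\tau(yx)$ on the spanning elements; if the exponents of $u$ do not add to $0$, both sides vanish. So let $x=bu^n$, $y=cu^{-n}$ with $b\in pB\gamma^n(p)$, $c\in pB\gamma^{-n}(p)$, and put $z=\gamma^n(c)\in\gamma^n(p)Bp$. Then $xy=bz\in pBp$ and $yx=c\gamma^{-n}(b)=\gamma^{-n}(zb)\in pBp$. So we have to show
$$\tau_0(bz)=\tau_0(\gamma^{-n}(zb)). \tag{5}$$
The elements $b,z$ connect two different corners of $B$, so we put both corners into one unital AF algebra. In $M_2(B)=B\otimes M_2$, let $Q=p\otimes e_{00}+\gamma^n(p)\otimes e_{11}$. Its class is $1+X^n\in R$. The unital AF algebra $QM_2(B)Q$ has $K_0\cong R$ with unit $1+X^n$, and $\frac12\mathrm{ev}_1$ is a state of it. Let $\sigma$ be the corresponding tracial state. Then $x\mapsto2\sigma(x\otimes e_{00})$ is a positive tracial functional on $pBp$ with value $2\cdot\frac12\cdot1=1$ at $p$, so it is $\tau_0$. Likewise $x\mapsto2\sigma(\gamma^n(x)\otimes e_{11})$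 is a positive tracial functional on $pBp$ with value $2\cdot\frac12\cdot(X^n)(1)=1$ at $p$, so it is also $\tau_0$. Since $b\otimes e_{01}$ and $z\otimes e_{10}$ lie in $QM_2(B)Q$,
$$\tau_0(bz)=2\sigma\big((b\otimes e_{01})(z\otimes e_{10})\big)=2\sigma\big((z\otimes e_{10})(b\otimes e_{01})\big)=2\sigma(zb\otimes e_{11})=\tau_0(\gamma^{-n}(zb)).$$
This is (5).

**Step 6: every tracial state of $D$ equals $\tau$.** This is where the shift on $G$ is used. Let $\tau'$ be a tracial state of $D$. Then $\tau'|_{pBp}=\tau_0$. The algebra $p_0B_0p_0$ also has a tracial state, and the product of tracial states on $pBp=p_0B_0p_0\otimes G\otimes\mathcal U$ is a tracial state, so by uniqueness $\tau_0$ is a product trace.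

Let $n\ne0$. We show $\tau'(bu^n)=0$ for $b\in pB\gamma^n(p)$; this gives $\tau'=\tau_0\circ\mathbb E=\tau$ on a dense subspace. We may assume that $b\in B_0\otimes\big(\bigotimes_{|j|\le m}\mathcal U\big)\otimes\mathcal U$ for some $m$: such elements are dense in $pB\gamma^n(p)$, because $p$ and $\gamma^n(p)$ lie in $B_0\otimes1\otimes1$ and we may multiply approximants by them. Let $g\in\mathcal U$ be a projection of trace $\frac12$, $g^0=g$, $g^1=1-g$, and let $g^\epsilon_j\in M(B)$ be the copy of $g^\epsilon$ in position $j$ of $G$. Given $L$, choose $j_1,\dots,j_L$ such that the $2L$ integers $j_i,j_i+n$ are distinct and outside $[-m,m]$. For $\epsilon\in\{0,1\}^L$ put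
$$e_\epsilon=\prod_ig^{\epsilon_i}_{j_i},\qquad e'_\epsilon=\prod_ig^{\epsilon_i}_{j_i+n}.$$
The $pe_\epsilon\in D$ are orthogonal projections with sum $1_D=p$. We have $u^ne_\epsilon=e'_\epsilon u^n$, and $e'_\epsilon$ commutes with $b$. Using the trace property with the projections $pe_\epsilon$ and $p\,bu^n=bu^n=bu^n\,p$,
$$\tau'(bu^n)=\sum_\epsilon\tau'(e_\epsilon bu^ne_\epsilon)=\sum_\epsilon\tau'(e_\epsilon e'_\epsilon bu^n)=\tau'(p\,r\,bu^n),\qquad r=\prod_{i=1}^L\big(g^0_{j_i}g^0_{j_i+n}+g^1_{j_i}g^1_{j_i+n}\big).$$
Here $pr$ is a projection in $pBp$, and, $\tau_0$ being a product trace, $\tau_0(pr)=(\frac14+\frac14)^L=2^{-L}$. By the Cauchy–Schwarz inequality,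
$$|\tau'(bu^n)|\le\tau_0(pr)^{1/2}\,\|bu^n\|\le2^{-L/2}\|b\| .$$
Let $L\to\infty$. So $\tau$ is the only tracial state of $D$.

## The isomorphism $D\cong\mathcal U$

**Step 7: the order on $K_0(D)$.** The kernel $\{x:\tau(x^*x)=0\}$ is an ideal because $\tau$ is a trace, and $D$ is simple, so $\tau$ is faithful. The homomorphism $\tau_*:K_0(D)=\mathbb Q\to\mathbb R$ sends $1$ to $1$, so it is the inclusion. A nonzero positive class is the class of a nonzero projection in some $M_k(D)$, so it has strictly positive trace. Conversely, $D$ contains the unital copy $p_0\otimes1\otimes\mathcal U$ of $\mathcal U$, so every positive rational is the trace of a projection in some $M_k(D)$, and, $\tau_*$ being injective, it is the class of that projection. Hence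
$$(K_0(D),K_0(D)^+,[1_D])\cong(\mathbb Q,\mathbb Q_{\ge0},1).$$
Together with $K_1(D)=0$ and the unique trace, this says that the Elliott invariants of $D$ and $\mathcal U$ agree.

**Step 8: classification.** This is what shows that $D$ is AF. As $\gamma$ is trivial on the last factor of $B$, we have $D\cong D_1\otimes\mathcal U$ with
$$D_1=(p_0\otimes1)\big((B_0\otimes G)\rtimes\mathbb Z\big)(p_0\otimes1).$$
Let $\mathcal Z$ denote the Jiang–Su algebra. Since $\mathcal U\cong\mathcal U\otimes\mathcal Z$, $D$ is $\mathcal Z$-stable. Unital separable simple nuclear infinite-dimensional $\mathcal Z$-stable C$^*$-algebras satisfying the UCT are classified by the Elliott invariant (Castillejos–Evington–Tikuisis–White–Winter, *Nuclear dimension of simple $C^*$-algebras*, Invent. Math. 224 (2021), building on Gong–Lin–Niu, Elliott–Gong–Lin–Niu and Tikuisis–White–Winter). By Step 4, $D$ has all the remaining properties. Thus $D\cong\mathcal U$, and in particular $D$ is AF.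

There is a second way to conclude. $D_1$ is simple with a unique tracial state because $D_1\otimes\mathcal U$ is. It is nuclear, satisfies the UCT and has a faithful trace, so it is quasidiagonal by Tikuisis–White–Winter (Ann. of Math. 185 (2017)). Then $D_1\otimes\mathcal U$ has tracial rank zero by Matui–Sato (Duke Math. J. 163 (2014)), and Lin's classification of nuclear tracial rank zero algebras (Duke Math. J. 125 (2004)) gives $D\cong\mathcal U$.

## Two projections of equal trace joined by an element of $D_1$

**Step 9: the partial isometry.** We look for the $y\in D_1$ described after Lemma 2. In $R$ we have $0\le\frac12\le1$ and $0\le\frac X2\le1$. So there are projections $e,f\in pBp$ with $[e]=\frac12$ and $[f]=\frac X2$. They are not equivalent in $B$, but $[\gamma(e)]=X[e]=[f]$, so there is $v\in B$ with $v^*v=\gamma(e)$ and $vv^*=f$. Let $y=vue=fvue$; since $e,f\le p$, this lies in $pCp=D$. Then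
$$y^*y=eu^*\gamma(e)ue=e,\qquad yy^*=vueu^*v^*=v\gamma(e)v^*=f,\qquad\alpha_t(y)=e^{it}y .$$

**Step 10: the contradiction.** Suppose that $\alpha$ is approximately inner. $D$ has the tracial state $\tau$, so Lemma 2 gives a state $\omega$ satisfying (3). Take $j=0$ and $x,z\in pBp\subset D_0$: then $\omega(xz)=\omega(zx)$, so $\omega|_{pBp}$ is a tracial state. Hence it is $\tau_0$, and
$$\omega(e)=\tfrac12=\omega(f).$$
Take $j=1$, $z=y$ and $x=y^*$: then $e^{-1}\omega(e)=\omega(f)$, with $e^{-1}$ the number $\exp(-1)$. So $\exp(-1)=1$, which is absurd. Hence $\alpha$ is not approximately inner. This proves Theorem 3, and with it Theorem 1. $\square$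

## Inner perturbations, a primitive example, and non-unital quotients

The following strengthenings are not needed for Theorem 1.

**Theorem 4.** Let $(A,\beta)$, $(\pi,U)$, $(E_n)$ be as constructed in the proof of Theorem 2 from the $(D,\alpha)$ of Theorem 3.

1. $(A,\beta)$ embeds equivariantly into a product of finite-dimensional C$^*$-algebras with inner flows; in particular $A$ is residually finite-dimensional.
2. For every $P=P^*\in A$ the inner perturbation $\beta^P$ (generator of $\beta$ plus $\mathrm{ad}\,iP$) is quasi-diagonal and not approximately inner.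
3. $A^\sharp=\pi(A)+\mathcal K(\mathcal H)$ with the flow $\mathrm{Ad}\,U$ is a primitive unital AF algebra with a quasi-diagonal flow that is not approximately inner.
4. Theorem 2 also holds for non-unital $D$, with $A$ possibly non-unital: every periodic flow on a separable AF algebra is a quotient of a quasi-diagonal periodic flow on an AF algebra, with $E_n$ commuting exactly.

**Proof of (1).** By construction $A\subset\prod_NM_N\otimes F_N$, and the flow in the $N$-th factor is $\mathrm{Ad}(V_N(t)\otimes1)$, which is inner.

**Proof of (2).** First we describe $\beta^P$ by a cocycle. Let $w_t\in A$ solve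
$$\dot w_t=iw_t\beta_t(P),\qquad w_0=1,$$
by the norm-convergent Dyson series. Then $\frac{d}{dt}(w_tw_t^*)=iw_t\beta_t(P)w_t^*-iw_t\beta_t(P)w_t^*=0$, so $w_tw_t^*=1$. And $w_t^*w_t$ solves $\dot k=i(k\beta_t(P)-\beta_t(P)k)$ with $k_0=1$, whose unique solution is $k=1$. So $w_t$ is unitary. For fixed $s$, both $w_{s+t}$ and $w_s\beta_s(w_t)$ solve $\dot k=ik\beta_{s+t}(P)$ with value $w_s$ at $t=0$, so $w_{s+t}=w_s\beta_s(w_t)$. Hence $\mathrm{Ad}(w_t)\circ\beta_t$ is a flow, and differentiating at $t=0$ shows that it is $\beta^P$. In $\pi$ it is implemented by the strongly continuous unitary group $\pi(w_t)U_t$. Since $E_n$ commutes with $\pi(A)$ and $U$, it commutes with $\pi(w_t)U_t$. So $\beta^P$ is quasi-diagonal.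

Now suppose that $\beta^P$ is approximately inner via $h_n$. We undo the perturbation. Put $a_t=\beta^P_t(P)=w_t\beta_t(P)w_t^*$ and $a^n_t=e^{ith_n}Pe^{-ith_n}$; then $a^n_t\to a_t$ uniformly on compact sets. The unitaries $k_t=w_t^*$ satisfy $\dot k_t=-i\beta_t(P)w_t^*=-ik_ta_t$. The unitaries $k^n_t=e^{it(h_n-P)}e^{-ith_n}$ satisfy
$$\dot k^n_t=e^{it(h_n-P)}\big(i(h_n-P)-ih_n\big)e^{-ith_n}=-ik^n_ta^n_t .$$
Both are $1$ at $t=0$. Since $\frac{d}{dt}(k^n_tk_t^*)=ik^n_t(a_t-a^n_t)k_t^*$, we get $\|k^n_t-k_t\|=\|k^n_tk_t^*-1\|\le\big|\int_0^t\|a_s-a^n_s\|\,ds\big|\to0$ uniformly on compact sets. Therefore, for $x\in A$,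
$$e^{it(h_n-P)}xe^{-it(h_n-P)}=k^n_t\,e^{ith_n}xe^{-ith_n}\,k^{n*}_t\to w_t^*\beta^P_t(x)w_t=\beta_t(x)$$
uniformly on compact sets. So $\beta$ would be approximately inner, a contradiction.

**Proof of (3).** $A^\sharp$ is a C$^*$-subalgebra plus an ideal, hence a C$^*$-algebra, and it is unital. It is an extension of $\pi(A)/(\pi(A)\cap\mathcal K(\mathcal H))$, a quotient of an AF algebra, by $\mathcal K(\mathcal H)$. So it is AF. It contains $\mathcal K(\mathcal H)$, so it acts irreducibly and is primitive. $\mathrm{Ad}\,U$ is strongly continuous on $\pi(A)$ and on $\mathcal K(\mathcal H)$. Since $E_n\to1$ strongly, $\|[E_n,k]\|\to0$ for compact $k$, and $E_n$ commutes with $\pi(A)$ and $U$; so the flow is quasi-diagonal in the identity representation. A block-diagonal $\pi(y)$ with finite-dimensional blocks is compact if and only if $\|y_N\|\to0$, so $\pi(A)\cap\mathcal K(\mathcal H)=\pi(A_0)$, and $A_0\subset\ker q$. Hence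
$$A^\sharp\to A^\sharp/\mathcal K(\mathcal H)\cong A/A_0\to D$$
is a unital equivariant surjection onto $(D,\alpha)$. By Lemma 1 the flow on $A^\sharp$ is not approximately inner.

**Proof of (4).** Apply Theorem 2 to the unitization $\widetilde D$, which is a separable AF algebra, with the extended flow. The preimage $q^{-1}(D)$ is an invariant ideal of the AF algebra obtained, hence AF, and $q$ maps it equivariantly onto $D$. The representation and the $E_n$ restrict. The restricted representation is nondegenerate because $q^{-1}(D)\supset A_0$, which contains every block $M_N\otimes F_N$. $\square$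

**Remark.** The AF algebras $A$ and $A^\sharp$ above are not simple, and the obstruction, the absence of KMS states at inverse temperature $1$, lives in a proper quotient. The argument does not decide whether quasi-diagonal flows on simple AF algebras are approximately inner.
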